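\title{Signed graphs of bounded spectral radius and their minimal forbidden subgraphs}

\begin{abstract}
The signed graphs with spectral radius at most $\lambda$ form a family closed under taking induced subgraphs. We show that this family has finitely many minimal forbidden subgraphs if and only if $\lambda<\sqrt{2+\sqrt5}$ and $\lambda$ avoids an explicit countable set $\Lambda\subset(2,\sqrt{2+\sqrt5})$, which consists of two interlacing sequences and one further number. Equivalently, the list is finite exactly when spectral radii of signed graphs do not accumulate at $\lambda$ from above. We also show that the limit points of the set of spectral radii of signed graphs form the set $\{2\}\cup\Lambda\cup[\sqrt{2+\sqrt5},\infty)$. The proof shows that a large minimal forbidden subgraph is a long path with two bounded ends, classifies the possible ends, and computes their norms.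
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{signed graph} $F$ is a finite simple graph, with at least one vertex, in which every edge carries a sign $+1$ or $-1$. Its \emph{signed adjacency matrix} $A_F$ is indexed by the vertices; the entry $(A_F)_{uv}$ is the sign of $uv$ if $uv$ is an edge and $0$ otherwise. The matrices that arise are the symmetric matrices with zero diagonal and entries in $\{-1,0,1\}$. The \emph{spectral radius} $\rho(F)$ is the largest absolute value of an eigenvalue of $A_F$. Signed graphs related by a bijection of vertices that preserves edges and signs are identified. For real $\lambda$, let $\mathcal S(\lambda)$ be the family of signed graphs $F$ with $\rho(F)\le\lambda$. A signed graph is a \emph{minimal forbidden subgraph} for $\mathcal S(\lambda)$ if it is not in $\mathcal S(\lambda)$ but all its proper induced subgraphs are. This paper answers the following question, which is taken from \cite{Jiang}.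

\medskip
\noindent\textbf{Problem.} \emph{For which $\lambda$ does $\mathcal S(\lambda)$ have finitely many minimal forbidden subgraphs?}
\medskip

Since $\rho(F)=\max\{|\langle A_Fx,x\rangle|:\|x\|=1\}$, extending vectors by zero shows that $\rho(H)\le\rho(F)$ for every induced subgraph $H$ of $F$. Hence $F\in\mathcal S(\lambda)$ exactly when $F$ contains no minimal forbidden subgraph as an induced subgraph. The list is finite if and only if there is an $N$ such that the bound $\rho(F)\le\lambda$ follows from the same bound for the principal submatrices of $A_F$ of order at most $N$. The problem thus asks when a bound on the spectrum is a local condition.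

For small $\lambda$ the list can be written down. If $0\le\lambda<1$, then $\mathcal S(\lambda)$ consists of the edgeless graphs, and the list consists of the two signed edges. If $1\le\lambda<\sqrt2$, a vertex $u$ of degree at least $2$ is excluded by $\rho(F)^2\ge\|A_Fe_u\|^2=\deg u$, so $\mathcal S(\lambda)$ consists of the graphs of maximum degree at most $1$, and the list consists of the three signed paths on three vertices and the four signed triangles. There is one evident obstruction to finiteness.

\begin{lemma}\label{lem:gap}
If $\mathcal S(\lambda)$ has finitely many minimal forbidden subgraphs, then there is $\delta>0$ such that no signed graph has spectral radius in $(\lambda,\lambda+\delta)$.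
\end{lemma}

\begin{proof}
A signed graph $H$ with $\rho(H)>\lambda$ contains a minimal forbidden subgraph $M$ as an induced subgraph, so $\rho(H)\ge\rho(M)\ge\min_M\rho(M)>\lambda$, the minimum being over a finite list.
\end{proof}

Put $\varphi=\frac{1+\sqrt5}2$ and
\[
\lambda^*=\sqrt{2+\sqrt5}=\varphi^{1/2}+\varphi^{-1/2}\approx2.0582 .
\]
For $\lambda\ge\lambda^*$ the obstruction is always present, by the following theorem, which is the only external result used in this paper.

\begin{theorem}[Shearer \cite{Shearer}]\label{thm:shearer}
For every real $\theta\ge\sqrt{2+\sqrt5}$ there is a sequence of finite graphs whose largest adjacency eigenvalues converge to $\theta$.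
\end{theorem}

For $\lambda<2$ the list is finite for a soft reason: degrees are bounded and long paths are excluded, because the radii of paths tend to $2$. These radii approach $2$ from below, so Lemma~\ref{lem:gap} raises no objection at $\lambda=2$. One may therefore guess that $\lambda^*$ is a clean threshold, with a finite list for every $\lambda<\lambda^*$. The guess fails on a countable set, which we now describe.

Every $\mu>2$ can be written uniquely as $\mu=t+1/t$ with $0<t<1$. We put $q=t^2$ and $\beta=1/q$, so that $\mu=\beta^{1/2}+\beta^{-1/2}$. The map $q\mapsto\mu(q)=q^{1/2}+q^{-1/2}$ is a decreasing bijection from $(0,1)$ to $(2,\infty)$, with inverse $q(\mu)$, and $\mu=\lambda^*$ corresponds to $q=1/\varphi$, the root of $q+q^2=1$ in $(0,1)$. Each of the following polynomials has exactly one root $q$ in $(0,1)$ (Proposition~\ref{prop:norms}), and we name the number $\mu(q)$: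
\begin{itemize}
\item $\alpha_m$ $(m\ge2)$, for $g_m(q)=1-q^2-q^3-\dots-q^{m+1}$; since $(1-q)g_m(q)=1-q-q^2+q^{m+2}$, the equation may be written $1-q-q^2+q^{m+2}=0$, and in terms of $\beta$ it is $\beta^{m+1}=1+\beta+\dots+\beta^{m-1}$;
\item $\gamma_k$ $(k\ge0)$, for $a_k(q)=1-q-q^2+q^{k+2}-q^{k+4}$; in terms of $\beta$, $\beta^{k+2}(\beta^2-\beta-1)+\beta^2-1=0$;
\item $\varepsilon\approx2.0499$, for $c_3(q)=1-2q+q^2-q^4+q^5-q^6$; in terms of $\beta$, $\beta^6-2\beta^5+\beta^4-\beta^2+\beta-1=0$.
\end{itemize}
Let $\Lambda=\{\alpha_m:m\ge2\}\cup\{\gamma_k:k\ge0\}\cup\{\varepsilon\}$. Proposition~\ref{prop:norms} shows that $\Lambda\subset(2,\lambda^*)$.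

\begin{theorem}\label{thm:main}
The family $\mathcal S(\lambda)$ has a finite set of minimal forbidden subgraphs if and only if $\lambda<\lambda^*$ and $\lambda\notin\Lambda$.
\end{theorem}

\begin{theorem}\label{thm:second}
\begin{itemize}
\item[(a)] The family $\mathcal S(\lambda)$ has finitely many minimal forbidden subgraphs if and only if there is $\delta>0$ such that no signed graph has spectral radius in $(\lambda,\lambda+\delta)$.
\item[(b)] The set of limit points of the set of spectral radii of signed graphs is exactly $\{2\}\cup\Lambda\cup[\lambda^*,\infty)$.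
\item[(c)] $2<\alpha_2<\gamma_0<\gamma_1<\alpha_3<\gamma_2<\alpha_4<\gamma_3<\varepsilon<\alpha_5<\gamma_4<\alpha_6<\gamma_5<\cdots\to\lambda^*$.
\end{itemize}
\end{theorem}

The exceptional values are norms of infinite graphs made of a finite part and one infinite path. Section~\ref{sec:doubling} shows, first for $\alpha_2$, how such a graph makes radii accumulate at its norm from above. The converse is the main work. Suppose $2\le\lambda<\lambda^*$ and the list is infinite. A large member has bounded degree and so contains a long geodesic. A few infinite graphs of norm at least $\lambda^*$ (Section~\ref{sec:obstructions}) restrict what can be attached to the middle of the geodesic: only negative $4$-cycles survive, and two short lemmas (Section~\ref{sec:squares}) dispose of them. What is left is a long path with two bounded ends (Section~\ref{sec:large}), whose radius tends to the larger of the norms of the two ends continued by an infinite path. These one-ray graphs are classified in Section~\ref{sec:classification}, and their norms, computed in Section~\ref{sec:norms}, are $2$ and the elements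 of $\Lambda$. Section~\ref{sec:proofs} assembles the proofs.

\begin{remark}
A Pisot number is a real algebraic integer greater than $1$ whose other conjugates have absolute value less than $1$. The numbers $\beta$ that define $\Lambda$ appear to coincide with the list of Dufresnoy and Pisot \cite{DP} of the Pisot numbers below the golden ratio. We neither prove nor use this. In these terms Theorem~\ref{thm:main} would read: the list is finite if and only if $\lambda<\varphi^{1/2}+\varphi^{-1/2}$ and $\lambda\ne\beta^{1/2}+\beta^{-1/2}$ for every Pisot number $\beta<\varphi$.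
\end{remark}

\section{Switching, norms, and cutting}\label{sec:tools}

\emph{Switching} at a set of vertices changes the sign of every edge with exactly one end in the set. It conjugates $A_F$ by a diagonal $\pm1$ matrix, so it preserves the spectra of $F$ and of all its induced subgraphs. The \emph{sign} of a cycle is the product of the signs of its edges; it is unchanged by switching. In a connected graph the edges of any spanning tree can be made positive: switch at the vertices whose tree path to a fixed root has negative sign. In particular the signs on a forest are irrelevant, and a connected graph with a single cycle can be made all-positive if that cycle is positive. If $F$ is bipartite, switching at one color class turns $A_F$ into $-A_F$. A $4$-cycle is called a \emph{square}.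

We use the following facts. The radius of a disjoint union is the maximum of the radii of the parts. The path $P_k$ on $k$ vertices has radius $2\cos\frac\pi{k+1}$. If all signs are $+$, the largest eigenvalue is the spectral radius (Perron--Frobenius). A \emph{geodesic} is a shortest path between its ends; it is an induced path. Connected graphs of bounded degree and unbounded order have unbounded diameter. Finally,
\begin{equation}\label{eq:degree}
\text{if all proper induced subgraphs of $F$ have radius $<\sqrt5$, all degrees in $F$ are at most $5$,}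
\end{equation}
because deleting one neighbor of a vertex of degree at least $6$ leaves a vertex of degree at least $5$, and $\rho^2\ge\deg$. Note that $\lambda^*<\sqrt5$.

We also allow infinite signed graphs $G$ of bounded degree; the word \emph{finite} or the letter $F$ signals a finite graph. Then $A_G$ is a bounded self-adjoint operator on $\ell^2(V)$, and its norm $\|G\|$ equals $\sup\{|\langle A_Gf,f\rangle|:\|f\|=1\}$. Finitely supported vectors are dense, so $\|G\|$ is the supremum of the radii of the finite induced subgraphs of $G$. The norm is invariant under switching and monotone under induced subgraphs. A \emph{ray} is a one-way infinite induced path. By $T(a,b,\dots)$ we denote the tree formed by a center and pendant paths, called \emph{arms}, with $a,b,\dots$ vertices; the value $\infty$ stands for a ray.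

\begin{lemma}[positive test vectors]\label{lem:test}
Let $G$ have only positive edges and let $\mu>0$.
\begin{itemize}
\item[(a)] If $0\ne f\in\ell^2$, $f\ge0$, and $A_Gf\ge\mu f$ pointwise, then $\|G\|\ge\mu$.
\item[(b)] If $f>0$ and $A_Gf\le\mu f$ pointwise, then $\|G\|\le\mu$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $\langle A_Gf,f\rangle\ge\mu\|f\|^2$. (b) Sum $2|x_ux_v|\le x_u^2f_v/f_u+x_v^2f_u/f_v$ over the edges $uv$: this gives $|\langle A_Gx,x\rangle|\le\sum_ux_u^2(A_Gf)_u/f_u\le\mu\|x\|^2$.
\end{proof}

A unit vector cannot be large everywhere on a long path, so some edge of the path can be deleted at small cost.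

\begin{lemma}[cutting]\label{lem:cut}
Let a finite signed graph $F$ contain a path $v_1\dots v_N$, $N\ge2$, such that $\rho(F-e)\le\theta$ for every edge $e$ of the path. Then $\rho(F)\le\theta+\frac2{N-1}$.
\end{lemma}

\begin{proof}
Let $x$ be a unit eigenvector for an eigenvalue of modulus $\rho(F)$. Among the $\lfloor N/2\rfloor\ge\frac{N-1}2$ disjoint pairs $\{v_1,v_2\},\{v_3,v_4\},\dots$ there is one, say $e=vv'$, with $x_v^2+x_{v'}^2\le\frac2{N-1}$. Then $\rho(F)=|\langle A_Fx,x\rangle|\le|\langle A_{F-e}x,x\rangle|+2|x_vx_{v'}|\le\theta+\frac2{N-1}$.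
\end{proof}

\section{Accumulation from above}\label{sec:doubling}

\begin{definition}\label{def:oneray}
A \emph{one-ray graph} is a connected signed graph $G$ whose vertex set is the disjoint union of a finite set $\Omega$ and a ray $r_0r_1r_2\dots$, such that $r_i$ is adjacent only to $r_{i-1}$ and $r_{i+1}$ for $i\ge1$.
\end{definition}

The trees $\mathsf T_m=T(1,m,\infty)$, $m\ge1$, are one-ray graphs with $r_0$ the center. The first exceptional value comes from $\mathsf T_2$.

\begin{example}\label{ex:T2}
We look for an eigenvector of $\mathsf T_2$ with eigenvalue $\mu=t+1/t>2$ that decays along the ray. The choice $f(r_i)=t^i$ satisfies the equation at $r_i$ for $i\ge1$, since $t^{i-1}+t^{i+1}=\mu t^i$; this is the reason for the parametrization of $\mu$. The leaf must get $1/\mu$. The values $f_1,f_2$ on the arm with two vertices satisfy $\mu f_2=f_1$ and $\mu f_1=1+f_2$, so $f_1=\frac\mu{\mu^2-1}$ and $f_2=\frac1{\mu^2-1}$. The equation at the center is $\mu=t+\frac1\mu+\frac\mu{\mu^2-1}$. Using $\mu=(1+q)/t$ and $\mu^2-1=(1+q+q^2)/q$, and dividing by $t$, it becomes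
\[
\frac1q=\frac1{1+q}+\frac{1+q}{1+q+q^2},
\]
which after clearing denominators is $1+q+q^2=q(1+q)^2$, that is, $1=q^2+q^3$. So for $\mu=\alpha_2$ we have a positive eigenvector in $\ell^2$, and Lemma~\ref{lem:test} gives $\|\mathsf T_2\|=\alpha_2$. The finite trees $T(1,2,n)$ have radii at most $\alpha_2$. But if two of them are joined by an edge between the ends of their long arms, the new edge restores more than the truncation removed, and the radius exceeds $\alpha_2$ by an amount that tends to $0$. The next lemma carries this out; with Lemma~\ref{lem:gap} it shows that $\mathcal S(\alpha_2)$ has infinitely many minimal forbidden subgraphs.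
\end{example}

\begin{lemma}[doubling]\label{lem:double}
Let $G$ be a one-ray graph with positive ray edges and $\|G\|=\mu=t+1/t>2$. Suppose $f\in\ell^2$ satisfies $A_Gf=\mu f$ and $f(r_i)=t^i$ for $i\ge0$. Then for every $n\ge1$ there is a finite signed graph $F_n$ with $\mu<\rho(F_n)\le\mu+\frac2{2n+1}$.
\end{lemma}

\begin{proof}
Let $F_n$ consist of two copies of $G-\{r_i:i>n\}$, with the two copies of $r_n$ joined by a positive edge, and let $y$ equal $f$ on both copies. Inside a copy, the equation $Af=\mu f$ holds at every vertex except $r_n$, where the term $t^{n+1}$ is missing; the new edge supplies the term $t^n$ instead. Hence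
\[
\langle A_{F_n}y,y\rangle=\mu\|y\|^2-2t^nt^{n+1}+2t^nt^n=\mu\|y\|^2+2t^{2n}(1-t)>\mu\|y\|^2,
\]
and $\rho(F_n)>\mu$. The $2n+2$ ray vertices form a path, and deleting any edge of it leaves two truncations of $G$, of radius at most $\mu$. Lemma~\ref{lem:cut} gives the upper bound.
\end{proof}

The gain $2t^{2n}(1-t)$ is where $\mu>2$ enters. For $\mathsf T_1$ the analogous function is $1$ on the ray and $\frac12$ on the two leaves, corresponding to $t=1$; on the doubled graph it is a positive eigenvector with eigenvalue $2$, so the radius is exactly $2$ by Lemma~\ref{lem:test} and nothing is gained. This is why $2$ is a limit point of radii but is not in $\Lambda$.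

\section{Negative squares}\label{sec:squares}

A positive square has radius $2$. A negative square has $A^2=2I$, because the two paths between opposite vertices cancel, so its radius is only $\sqrt2$. Negative squares can therefore occur in graphs of small radius, and they are the feature that distinguishes this problem from its restriction to trees. Two lemmas exploit the cancellation.

\begin{definition}
A \emph{decoupling pair} of a signed graph on $V$ is a pair of nonadjacent vertices $u,u'$ together with a partition $V\setminus\{u,u'\}=X\sqcup Y$ into nonempty sets with no edge between them, and a sign $\epsilon\in\{\pm1\}$, such that $A_{u'z}=\epsilon A_{uz}$ for $z\in X$ and $A_{u'z}=-\epsilon A_{uz}$ for $z\in Y$.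
\end{definition}

The notion is invariant under switching; switching at $u'$ changes $\epsilon$ to $-\epsilon$. Two opposite vertices of a negative square form the smallest example.

\begin{lemma}[decoupling]\label{lem:decouple}
If a finite signed graph $F$ has a decoupling pair, then $\rho(F)$ is the radius of a proper induced subgraph of $F$. In particular a minimal forbidden subgraph for $\mathcal S(\lambda)$ has no decoupling pair.
\end{lemma}

\begin{proof}
Switch so that $\epsilon=1$, and put $s=(e_u+e_{u'})/\sqrt2$, $d=(e_u-e_{u'})/\sqrt2$. Let $M_X$ be the span of $s$ and the $e_z$, $z\in X$, and $M_Y$ the span of $d$ and the $e_z$, $z\in Y$. For $z\in X$, the vector $Ae_z$ is $\sqrt2A_{uz}s$ plus a vector supported on $X$, and $As=\sqrt2\sum_{z\in X}A_{uz}e_z$. So $M_X$ is invariant under $A$, and so is its orthogonal complement $M_Y$. For the subgraph induced on $X\cup\{u,u'\}$, the adjacency matrix acts on $M_X$ by the same formulas and kills $d$, so its radius is that of $A|_{M_X}$. Exchanging the roles of $X$ and $Y$, and of $s$ and $d$, the subgraph induced on $Y\cup\{u,u'\}$ has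 the radius of $A|_{M_Y}$. Thus $\rho(F)$ is the larger of the radii of these two subgraphs, which are proper because $X$ and $Y$ are nonempty.
\end{proof}

\begin{definition}\label{def:strip}
A \emph{strip} is a finite signed graph with a partition $V=\bigsqcup_{i\in I}V_i$ into \emph{columns}, where $I$ is an interval of integers or $\mathbb Z/K$ with $K\ge3$, such that: $1\le|V_i|\le2$; every edge joins two consecutive columns; the block of $A$ with rows $V_i$ and columns $V_{i+1}$ is $\xi_i\eta_i^T$ with $\xi_i\in\{\pm1\}^{V_i}$, $\eta_i\in\{\pm1\}^{V_{i+1}}$; and $\eta_{i-1}\perp\xi_i$ whenever $|V_i|=2$ and both vectors are defined.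
\end{definition}

A factorization $\xi_i\eta_i^T$ is unique up to changing the sign of both vectors, so the orthogonality condition can be checked one column at a time. Paths and cycles are strips, and so is a path with a \emph{fork} (two leaves) at one or both ends, the fork being an end column of size $2$. A path in which an inner vertex is doubled so as to form a negative square with its two neighbors is also a strip.

\begin{lemma}[strips]\label{lem:strip}
A strip has spectral radius at most $2$.
\end{lemma}

\begin{proof}
Let $x_i$ be the restriction of $x$ to $V_i$. Then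
\[
|\langle Ax,x\rangle|\le\sum_i2\,|\xi_i\cdot x_i|\,|\eta_i\cdot x_{i+1}|\le\sum_i\big((\xi_i\cdot x_i)^2+(\eta_i\cdot x_{i+1})^2\big).
\]
Column $i$ contributes $(\xi_i\cdot x_i)^2+(\eta_{i-1}\cdot x_i)^2$, undefined terms being omitted. If $|V_i|=1$, each term is $|x_i|^2$. If $|V_i|=2$ and both terms are present, then $\xi_i/\sqrt2$ and $\eta_{i-1}/\sqrt2$ form an orthonormal basis and the sum is $2|x_i|^2$; a single term is at most $2|x_i|^2$ by Cauchy--Schwarz. So the total is at most $2\|x\|^2$.
\end{proof}

\section{Infinite graphs of norm at least $\lambda^*$}\label{sec:obstructions}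

All structural information in this paper comes from the absence of the following graphs. A \emph{lollipop} is an induced cycle $c_0\dots c_{\ell-1}$ together with a ray $s_1s_2\dots$ whose only connection to the cycle is the edge $s_1c_0$.

\begin{lemma}\label{lem:obs}
The following infinite signed graphs have norm at least $\lambda^*$:
\begin{itemize}
\item[(O1)] $T(2,2,\infty)$;
\item[(O2)] $T(1,\infty,\infty)$;
\item[(O3)] $T(1,1,1,\infty)$;
\item[(O4)] a ray $v_0v_1v_2\dots$ with one extra leaf at $v_1$ and one extra leaf at $v_m$, where $m\ge2$;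
\item[(O5)] a lollipop, unless its cycle is a negative square.
\end{itemize}
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:test}(a) with all edges positive. In (O1), (O2), (O4) take $\mu=\lambda^*$, so $1+q=1/q$.

(O1) Give the center $1$, the $i$-th ray vertex $t^i$, and each arm the values $\frac\mu{\mu^2-1},\frac1{\mu^2-1}$ of Example~\ref{ex:T2}. Only the center remains to be checked. Its equation $\frac{2\mu}{\mu^2-1}=\frac1t$ reads $2(1+q)=q+1+\frac1q$, which is $1+q=1/q$.

(O2) Give the vertices of the two-way infinite path the values $t^{|i|}$ and the leaf $1/\mu$. The equation at the center, $2t+\frac1\mu=\mu$, multiplied by $\mu$ reads $2(1+q)+1=q+2+\frac1q$, which is again $1+q=1/q$.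

(O3) Take $t=1/\sqrt2$ and $\mu=3/\sqrt2>\lambda^*$. Give the center $1$, the leaves $1/\mu$, and the ray $t^i$. At the center, $\frac3\mu+t=\sqrt2+\frac1{\sqrt2}=\mu$.

(O4) Put $f(v_i)=t^{|i-m|}$ for $i\ge1$, give the leaf at $v_m$ the value $1/\mu$, and give $v_0$ and the leaf at $v_1$ the value $t^m/2$. At $v_1$ we have $2\cdot\frac{t^m}2+t^{m-2}=\mu t^{m-1}$. At $v_0$ and at the leaf at $v_1$ we need $t^{m-1}\ge\mu t^m/2$, which holds since $\mu t=1+q\le2$. At $v_m$ and its leaf the equations are those of (O2), and at the other $v_i$ they are the ray equations. So $Af\ge\mu f$.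

(O5) If $\ell\ge6$, then $c_2$ and $c_{\ell-2}$ are distinct and nonadjacent, so $c_0,c_1,c_2,c_{\ell-1},c_{\ell-2}$ and the ray induce $T(2,2,\infty)$. Otherwise $\ell\in\{3,5\}$, or $\ell=4$ and the cycle is positive. For odd $\ell$, replacing $A$ by $-A$ preserves the norm and changes the sign of the cycle, so in all cases we may assume that the cycle is positive and then that all edges are positive. With $t=1/\sqrt2$, $\mu=3/\sqrt2$, put $f(s_i)=t^i$ and $f(c_j)=t^{\min(j,\ell-j)}$. At $c_0$, $3t=\mu$. At $c_j$ with $1\le j\le\ell/2$, the neighbor $c_{j-1}$ has value $t^{j-1}$ and $c_{j+1}$ has value at least $t^{j+1}$, so the sum is at least $\mu t^j$; the reflection $j\mapsto\ell-j$ covers the other $c_j$. So $Af\ge\mu f$.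
\end{proof}

By Lemma~\ref{lem:test}(b) the graphs (O1) and (O2) have norm exactly $\lambda^*$, which is how this constant enters. The exception in (O5) is real: every truncation of the lollipop on a negative square is a strip, so this lollipop has norm $2$.

\section{One-ray graphs of norm less than $\lambda^*$}\label{sec:classification}

Let $G$ be a one-ray graph. Put $h(r_i)=-i$, and let $h(v)$ be the distance from $v$ to $r_0$ for $v\in\Omega$. Vertices with the same value of $h$ form a \emph{level}. Adjacent vertices have values of $h$ differing by at most $1$. A neighbor of $v$ with smaller $h$ is a \emph{parent}, one with larger $h$ is a \emph{child}, and $\operatorname{Ch}(v)$ is the set of children. Every vertex has a parent, so each level is the union of the sets of children of the previous level. Choosing parents successively from $v$ gives an \emph{ascending ray} at $v$; it is induced because $h$ drops by $1$ at each step. Ascending rays supply the infinite arm in (O1)--(O5).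

We say that $G$ \emph{splits} if it has a decoupling pair with $\{u,u'\}\cup Y\subset\Omega$. We shall not need to understand such graphs, because this pair survives in any finite graph that has $G$ as an end.

The following one-ray graphs have ray $w=w_0,w_1,w_2,\dots$, and edges are positive unless marked $(-)$; see Figure~\ref{fig:list}. Let $\mathsf A_0$ consist of the ray and the edges $wu$, $wu'$, $ux$, $u'x\,(-)$, $uy_1$.
\begin{itemize}
\item $\mathsf A_k$ $(k\ge0)$ is $\mathsf A_0$ with a path $xz_1\dots z_k$ attached.
\item $\mathsf B_m$ $(m\ge2)$ is $\mathsf A_0$ with a path $y_1y_2\dots y_m$ attached.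
\item $\mathsf C_m$ $(m\ge2)$ is $\mathsf B_m$ with the edge $y_1y_2$ made negative and the edge $xy_2$ added.
\item $\mathsf D$ is $\mathsf C_2$ with a new leaf $z$ at $x$.
\item $\mathsf D'$ is $\mathsf D$ with a new vertex $v$ and the edges $y_2v$, $zv\,(-)$.
\end{itemize}
In each of these graphs the positive edges form a spanning tree, and each negative edge lies in one of the squares $w\,u\,x\,u'$, $u\,x\,y_2\,y_1$, $x\,y_2\,v\,z$ together with three positive edges. Consequently:
\begin{equation}\label{eq:signing}
\begin{array}{l}\text{any signing of the same underlying graph in which these squares are negative}\\ \text{is obtained from the listed one by switching.}\end{array}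
\end{equation}
Indeed, after the tree is switched to positive, each remaining edge has the sign of its square.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6,font=\scriptsize]
\foreach \sx/\sy/\nm in {0/0/{\mathsf A_k},9/0/{\mathsf B_m},0/-5/{\mathsf C_m},9/-5/{\mathsf D'}}{
 \begin{scope}[shift={(\sx,\sy)}]
 \draw (-1.5,0)--(0,0)--(1,1)--(2,0) (0,0)--(1,-1) (1,1)--(2,2);
 \draw[dashed] (1,-1)--(2,0);
 \foreach \px/\py in {-1/0,0/0,1/1,1/-1,2/0,2/2} \fill (\px,\py) circle (3pt);
 \node at (-2,0) {$\cdots$};
 \node[above left] at (0,0) {$w$}; \node[above left] at (1,1) {$u$};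
 \node[below left] at (1,-1) {$u'$}; \node[above left] at (2,2) {$y_1$};
 \node[left] at (1.9,0) {$x$}; \node[font=\small] at (-1.5,1.8) {$\nm$};
 \end{scope}}
\draw (2,0)--(3.5,0) (4.5,0)--(5,0) (11,2)--(12.5,2) (13.5,2)--(14,2)
 (2,-5)--(3,-4)--(4.5,-4) (5.5,-4)--(6,-4) (12,-6)--(11,-5)--(12,-4)--(13,-5);
\draw[dashed] (2,-3)--(3,-4) (11,-3)--(12,-4) (12,-6)--(13,-5);
\foreach \px/\py in {3/0,5/0,12/2,14/2,3/-4,4/-4,6/-4,12/-4,12/-6,13/-5} \fill (\px,\py) circle (3pt);
\foreach \px/\py in {4/0,13/2,5/-4} \node at (\px,\py) {$\cdots$};
\foreach \px/\py/\lb in {3/0/{z_1},5/0/{z_k},12/2/{y_2},14/2/{y_m},4/-4/{y_3},6/-4/{y_m},12/-6/{z}} \node[below] at (\px,\py) {$\lb$};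
\node[above right] at (3,-4) {$y_2$}; \node[above right] at (12,-4) {$y_2$}; \node[right] at (13,-5) {$v$};
\end{tikzpicture}
\caption{The one-ray graphs $\mathsf A_k$, $\mathsf B_m$, $\mathsf C_m$, $\mathsf D'$. The infinite path leaves $w$ to the left; solid edges are positive and dashed edges negative, so every square is negative. The graph $\mathsf D$ is $\mathsf D'$ without $v$.}\label{fig:list}
\end{figure}

\begin{proposition}\label{prop:class}
Let $G$ be a one-ray graph with $\|G\|<\lambda^*$. Then $G$ splits, or $G$ is, up to switching, a ray or one of $\mathsf T_m$, $\mathsf A_k$, $\mathsf B_m$, $\mathsf C_m$, $\mathsf D$, $\mathsf D'$.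
\end{proposition}

Throughout this section $G$ has norm less than $\lambda^*$, so it contains none of (O1)--(O5) as an induced subgraph. To use levels we first have to exclude edges inside a level.

\begin{lemma}\label{lem:bip}
Every induced cycle of $G$ has length $4$. Hence $G$ is bipartite, and adjacent vertices lie in consecutive levels.
\end{lemma}

\begin{proof}
Let $C$ be an induced cycle, $s_0$ a vertex of $C$ with smallest $h$, and $s_0s_1s_2\dots$ an ascending ray. Then $s_1\notin C$, and $s_i$ has no neighbor on $C$ for $i\ge2$. If $s_0$ is the only neighbor of $s_1$ on $C$, we have a lollipop, and $|C|=4$ by (O5). Suppose $s_1$ has $n\ge2$ neighbors on $C$. Two adjacent ones would form a triangle with $s_1$, and with the ray $s_2s_3\dots$ a lollipop excluded by (O5). So they are pairwise nonadjacent. Each arc of $C$ between consecutive neighbors, of length $d\ge2$, forms with $s_1$ an induced cycle of length $d+2$, which with the ray $s_2s_3\dots$ is a lollipop; hence $d=2$ and $|C|=2n$. If $n\ge3$, three of the neighbors, $s_1$, and the ray $s_2s_3\dots$ induce (O3). So $n=2$.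

A shortest odd cycle would be induced, so $G$ is bipartite. The parity of $h(v)$ is the parity of the length of a walk from $v$ to $r_0$, so adjacent vertices have values of $h$ of opposite parity.
\end{proof}

Thus two vertices are nonadjacent if their levels are equal or differ by at least $2$. This makes the subgraphs in the next two proofs induced.

\begin{lemma}\label{lem:rules}
\begin{itemize}
\item[(P1)] Every vertex has at most two children.
\item[(P2)] If $c,c'$ are children of $v$, then $\operatorname{Ch}(c)\subset\operatorname{Ch}(c')$ or $\operatorname{Ch}(c')\subset\operatorname{Ch}(c)$.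
\item[(P3)] If two children $c,c'$ of $v$ have a common child $e$, the square $v\,c\,e\,c'$ is negative.
\end{itemize}
\end{lemma}

\begin{proof}
Take an ascending ray at $v$. With three children of $v$ it induces (O3). With $c,c'$, $e\in\operatorname{Ch}(c)\setminus\operatorname{Ch}(c')$ and $e'\in\operatorname{Ch}(c')\setminus\operatorname{Ch}(c)$ it induces (O1). With $c,e,c'$ as in (P3) it induces a lollipop on a square, which must be negative by (O5).
\end{proof}

If no vertex has two children, every level has at most one vertex and $G$ is a ray. Otherwise let $w$ be a vertex with two children and smallest $h$. The levels up to that of $w$ are singletons, so $w$ is unique; we call it the \emph{first branching vertex}. Since $r_i$ has one child for $i\ge1$, we have $w\in\Omega\cup\{r_0\}$. Let $L_j$ be the level $h=h(w)+j$. The levels $L_j$, $j\le0$, form a ray starting at $w$ that contains all $r_i$, and $L_1=\operatorname{Ch}(w)\subset\Omega$.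

\begin{lemma}\label{lem:leaf}
If the first branching vertex $w$ has children $u,u'$ and $\operatorname{Ch}(u')=\emptyset$, then $G$ is a tree $\mathsf T_m$, $m\ge1$, with center $w$, leaf $u'$, and $u$ the first vertex of the arm with $m$ vertices.
\end{lemma}

\begin{proof}
The only neighbor of $u'$ is $w$. Let $N$ consist of $u$ and the vertices in the levels $L_j$, $j\ge2$. If no vertex of $N$ has two children, these levels have at most one vertex each, $N$ is a path starting at $u$, and we are done. Otherwise let $v\in N$ have two children $c,c'$, with $h(v)$ smallest. The vertices of $N$ with $h\le h(v)$ form a path from $u$ to $v$. This path, $c$, $c'$, $u'$, and the ray at $w$ induce (O4), with $v_0=c$, $v_1=v$, and $v_m=w$ for $m=h(v)-h(w)+1\ge2$. This is a contradiction.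
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:class}]
Assume $G$ is not a ray. By (P2) name the children of $w$ so that $\operatorname{Ch}(u')\subset\operatorname{Ch}(u)$. If $\operatorname{Ch}(u')=\emptyset$, then $G=\mathsf T_m$ by Lemma~\ref{lem:leaf}. If $\operatorname{Ch}(u')=\operatorname{Ch}(u)\ne\emptyset$, let $X=\bigcup_{j\le0}L_j$ and $Y=\bigcup_{j\ge2}L_j\subset\Omega$. The only neighbor of $u$ or $u'$ in $X$ is $w$; put $\epsilon=A_{uw}A_{u'w}$. Their neighbors in $Y$ are their common children $z$, and $A_{uz}A_{u'z}=-\epsilon$ by (P3). So $G$ splits. In the remaining case (P1) gives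
\[
\operatorname{Ch}(u)=L_2=\{x,y_1\},\qquad\operatorname{Ch}(u')=\{x\},
\]
the square $w\,u\,x\,u'$ is negative by (P3), and the neighbors of $u'$ are $w$ and $x$. Thus $G$ begins like $\mathsf A_0$.

The rules (P1)--(P3) alone do not control the deeper levels. The device is to delete one vertex of the square, which produces a childless child of a first branching vertex, and to apply Lemma~\ref{lem:leaf}. For $v\in\Omega$ let $G_v$ be the component of $G-v$ containing the ray. It is a one-ray graph with the same ray and norm less than $\lambda^*$, so Lemmas~\ref{lem:bip}--\ref{lem:leaf} apply to it. Its level function is at least $h$, with equality at every vertex that has an ascending ray avoiding $v$. The symbols $h$, $L_j$, $\operatorname{Ch}$ always refer to $G$.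

\emph{Deleting $x$.} The levels $L_j$, $j\le1$, are also levels of $G_x$, so $w$ is the first branching vertex of $G_x$, with children $u,u'$, and $u'$ has no child in $G_x$. By Lemma~\ref{lem:leaf},
\begin{equation}\label{eq:Gx}
G_x\text{ is the tree with center }w,\text{ leaf }u',\text{ and arm }u,y_1,y_2,\dots,y_m\text{ for some }m\ge1 .
\end{equation}
As $y_1\not\sim x$, all neighbors of $y_1$ lie in $G_x$; they are $u$ and, if $m\ge2$, $y_2$. Since $y_2\notin L_1=\{u,u'\}$, it is a child of $y_1$. So $\operatorname{Ch}(y_1)$ is empty or equal to $\{y_2\}$.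

\emph{Deleting $u'$.} Every vertex of $L_j$, $j\ge2$, has an ascending ray through $x$ or $y_1$ and then $u$. So $G_{u'}=G-u'$, with unchanged levels, and its first branching vertex is $u$, with children $x,y_1$. If $\operatorname{Ch}(y_1)=\emptyset$, Lemma~\ref{lem:leaf} shows that $G-u'$ is a tree with center $u$, leaf $y_1$, and arm $x,z_1,\dots,z_k$; putting $u'$ back gives $\mathsf A_k$, up to switching by \eqref{eq:signing}. If $\operatorname{Ch}(x)=\emptyset\ne\operatorname{Ch}(y_1)$, then $G-u'$ is a tree with center $u$, leaf $x$, and an arm starting with $y_1,y_2$, and $G$ is some $\mathsf B_m$.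

From now on $\operatorname{Ch}(y_1)=\{y_2\}$ and $\operatorname{Ch}(x)\ne\emptyset$. By (P2) these sets are nested, so $y_2\in\operatorname{Ch}(x)$, and the square $u\,x\,y_2\,y_1$ is negative by (P3). If $\operatorname{Ch}(x)=\{y_2\}$, the neighbors $u,u',y_2$ of $x$ all lie in $G_x$. Every component of $G-x$ contains a neighbor of $x$, so $G-x=G_x$, and \eqref{eq:Gx} and \eqref{eq:signing} give $G=\mathsf C_m$ up to switching. Otherwise, by (P1),
\[
\operatorname{Ch}(x)=L_3=\{y_2,z\},\qquad z\not\sim y_1 .
\]

\emph{Deleting $u$.} In $G_u$ the only child of $w$ is $u'$, the only child of $u'$ is $x$, and the neighbors of $x$ are $u',y_2,z$. So $x$ is the first branching vertex of $G_u$, with children $y_2,z$, and these three vertices keep their levels. The only neighbor of $y_1$ in $G_u$ is $y_2$, so there $y_1$ has become a child of $y_2$. The neighbors of $y_2$ in $G$ are $x$, $y_1$, and the elements of $\operatorname{Ch}(y_2)$; the levels of the latter do not decrease, so they remain children. Hence in $G_u$ the set of children of $y_2$ is $\{y_1\}\cup\operatorname{Ch}(y_2)$, and, as $x$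 is the only parent of $z$ in $G$, that of $z$ is $\operatorname{Ch}(z)$. By (P1) in $G_u$, $|\operatorname{Ch}(y_2)|\le1$. By (P2) in $G_u$ and $y_1\notin\operatorname{Ch}(z)$, we get $\operatorname{Ch}(z)\subset\operatorname{Ch}(y_2)$.

If $\operatorname{Ch}(z)=\emptyset$, Lemma~\ref{lem:leaf} for $G_u$ shows that $y_2$ has at most one child there, which is $y_1$. So $\operatorname{Ch}(y_2)=\emptyset$, the level $L_4$ is empty, and $G=\mathsf D$ up to switching. If $\operatorname{Ch}(z)=\operatorname{Ch}(y_2)=\{v\}$, then $L_4=\{v\}$ and the square $x\,y_2\,v\,z$ is negative by (P3). As $v\not\sim x$ and $v\sim y_2$, the vertex $v$ and all its neighbors lie in $G_x$; by \eqref{eq:Gx}, $v=y_3$ has at most two neighbors, and these are $y_2$ and $z$. So $v$ has no child, $L_5$ is empty, and $G=\mathsf D'$ up to switching.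
\end{proof}

Among trees only the ray and the $\mathsf T_m$ occur. The other graphs owe their existence to negative squares, and they are the source of the values $\gamma_k$ and $\varepsilon$.

\section{The norms}\label{sec:norms}

Lemma~\ref{lem:test} does not apply to graphs with negative squares. Instead we minimize the quadratic form of $\mu-A$ with the values at two chosen vertices held fixed; the vertices are chosen so that deleting them leaves only paths. This reduces the comparison of $\|G\|$ with $\mu$ to a binary quadratic form.

Fix $\mu=t+1/t>2$ and put $\nu=\mu^2=(1+q)^2/q$. Let $d_j=\det(\mu-A_{P_j})$ for the all-positive path, $d_0=1$. The recurrence $d_{j+1}=\mu d_j-d_{j-1}$ gives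
\[
d_j=\frac{t^{-j-1}-t^{j+1}}{t^{-1}-t},
\]
and $d_1=\mu$, $d_2=\nu-1$, $d_3=\mu(\nu-2)$, $d_4=\nu^2-3\nu+1$, $d_5=\mu(\nu^2-4\nu+3)$. By Cramer's rule,
\begin{equation}\label{eq:green}
\big((\mu-A_{P_n})^{-1}\big)_{ij}=\frac{d_{i-1}d_{n-j}}{d_n}\qquad(i\le j),
\end{equation}
since the relevant minor is block triangular, with diagonal blocks $\mu-A_{P_{i-1}}$, a triangular block of order $j-i$ with diagonal entries $-1$, and $\mu-A_{P_{n-j}}$. In particular the $(1,1)$ entry is $t\kappa_n$, where
\[
\kappa_n=\frac{1-q^n}{1-q^{n+1}},\qquad\kappa_1=\frac1{1+q},\qquad\frac1{q\kappa_n}=\frac1q+\frac{q^{n-1}(1-q)}{1-q^n}.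
\]

\begin{lemma}\label{lem:schur}
Let $G$ be bipartite with vertex set $\{w_0,w_1,\dots\}\sqcup U\sqcup\{s_1,\dots,s_n\}$, $n\ge0$, where $w_0w_1\dots$ is an all-positive ray, $s_1\dots s_n$ is an all-positive induced path (the \emph{tail}), there are no edges between ray and tail, $U$ is finite and induces a disjoint union of paths, and edges leaving $U$ go only to $w_0$ and $s_1$. Let $b,b'\in\{-1,0,1\}^U$ record the signs of the edges from $U$ to $w_0$ and to $s_1$. Define $p,p',r$ and $\Theta$ by
\begin{gather}
(\omega b+\sigma b')^T(\mu-A_U)^{-1}(\omega b+\sigma b')=t\,(p\,\omega^2+2r\,\omega\sigma+p'\sigma^2),\label{eq:form}\\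
\Theta(\omega,\sigma)=\Big(\frac1q-p\Big)\omega^2-2r\,\omega\sigma+\Big(\frac1{q\kappa_n}-p'\Big)\sigma^2,\notag
\end{gather}
all terms with $\sigma$ being omitted if $n=0$.
\begin{itemize}
\item[(a)] If $\Theta$ takes a negative value, then $\|G\|>\mu$.
\item[(b)] If $\Theta$ is positive semidefinite and $\Theta(1,\sigma)=0$ for some $\sigma$, then $\|G\|=\mu$, and there is $f\in\ell^2$ with $A_Gf=\mu f$ and $f(w_i)=t^i$ for all $i\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
We minimize $\langle(\mu-A)f,f\rangle$ over $f\in\ell^2$ with $f(w_0)=\omega$, $f(s_1)=\sigma$. The form is the sum of three parts, which can be minimized independently. With $\mathbf c=\omega b+\sigma b'$ and $M=\mu-A_U$, which is positive definite as $\rho(U)<2$, the part involving $U$ is $f_U^TMf_U-2f_U^T\mathbf c$; its minimum is $-\mathbf c^TM^{-1}\mathbf c$. With $f_i=f(w_i)$, the part on the ray is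
\[
\sum_{i\ge0}(\mu f_i^2-2f_if_{i+1})=\frac1tf_0^2+\frac1t\sum_{i\ge0}(f_{i+1}-tf_i)^2,
\]
with minimum $\omega^2/t$, attained only at $f_i=\omega t^i$. On the tail, with $M'=\mu-A_{P_n}$, Cauchy--Schwarz for the inner product $M'$ gives $\sigma^2=(g^TM'M'^{-1}e_1)^2\le(g^TM'g)(M'^{-1})_{11}$ for $g_1=\sigma$, with equality for $g$ proportional to $M'^{-1}e_1$; so the minimum is $\sigma^2/(t\kappa_n)$. The total minimum is $t\,\Theta(\omega,\sigma)$, and it is attained in $\ell^2$.

In case (a) some $f$ has $\langle Af,f\rangle>\mu\|f\|^2$. In case (b), $\mu-A\ge0$, and $\mu+A\ge0$ since $A$ and $-A$ are conjugate; so $\|G\|\le\mu$. The minimizer $f$ for $(1,\sigma)$ has $\langle(\mu-A)f,f\rangle=0$, and a positive semidefinite operator kills every vector on which its form vanishes.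
\end{proof}

Switching at vertices of $U$ does not change the left side of \eqref{eq:form}, so we may make the paths in $U$ positive, adjusting the signs in the \emph{source vector} $\omega b+\sigma b'$. A path on $j$ vertices whose source vector has a single nonzero entry $c$, at an end, contributes $t\kappa_jc^2$ to \eqref{eq:form}. If $n\ge1$ and $p=p'$, the determinant of $\Theta$ is
\begin{equation}\label{eq:Delta}
\Delta=\Big(\frac1q-p\Big)^2-r^2+\Big(\frac1q-p\Big)\frac{q^{n-1}(1-q)}{1-q^n},
\end{equation}
and we have the criterion
\begin{equation}\label{eq:crit}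
\Delta<0\ \Longrightarrow\ \text{(a) applies};\qquad\Delta=0\ \text{and}\ \tfrac1q-p>0\ \Longrightarrow\ \text{(b) applies}.
\end{equation}
Indeed, a form of negative determinant is indefinite; in the second case both diagonal coefficients are positive because $\kappa_n<1$, so $\Theta$ is semidefinite and a null vector has $\omega\ne0$. We shall use two identities:
\begin{equation}\label{eq:ids}
\frac1q-\kappa_1-\kappa_j=\frac{(1-q)\,g_j(q)}{q(1+q)(1-q^{j+1})},\qquad\frac1q-2\kappa_j=\frac{1-2q+q^{j+1}}{q(1-q^{j+1})}.
\end{equation}
In the first, the numerator over the common denominator is $(1+q)(1-q^{j+1})-q(1-q^{j+1})-q(1+q)(1-q^j)=1-q-q^2+q^{j+2}$; in the second it is $1-q^{j+1}-2q(1-q^j)$.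

\begin{proposition}\label{prop:norms}
Each of $g_m$ $(m\ge2)$, $a_k$ $(k\ge0)$, $c_3$ has exactly one root in $(0,1)$; the root exceeds $1/\varphi$, and the polynomial is positive to its left and negative to its right. Thus $\Lambda\subset(2,\lambda^*)$. A ray and $\mathsf T_1$ have norm $2$, and
\begin{gather*}
\|\mathsf T_m\|=\alpha_m\ (m\ge2),\qquad\|\mathsf A_k\|=\gamma_k\ (k\ge0),\qquad\|\mathsf C_3\|=\varepsilon,\\
\|\mathsf C_2\|=\|\mathsf D\|=\alpha_3,\qquad\|\mathsf B_2\|=\|\mathsf D'\|=\alpha_5,\\
\|\mathsf B_m\|>\lambda^*\ (m\ge3),\qquad\|\mathsf C_m\|>\lambda^*\ (m\ge4).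
\end{gather*}
The graphs $\mathsf T_m$ $(m\ge2)$, $\mathsf A_k$, $\mathsf C_3$ satisfy the hypotheses of Lemma~\ref{lem:double}.
\end{proposition}

\begin{proof}
The truncations of a ray and of $\mathsf T_1$ are strips and contain long paths, so the norm is $2$. All listed graphs are bipartite. Each equality below comes from Lemma~\ref{lem:schur}(b), which also provides the eigenvector needed in Lemma~\ref{lem:double}.

\emph{The trees $\mathsf T_m$, $m\ge2$.} On $[0,1]$ the polynomial $g_m$ decreases strictly from $1$ to $1-m<0$. At its root in $(0,1)$, $q^2+q-1=q^{m+2}>0$, so $q>1/\varphi$. Take $n=0$ and $U$ the union of the two finite arms. Then $p=\kappa_1+\kappa_m$, and $\Theta$ vanishes at the root of $g_m$ by \eqref{eq:ids}.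

\emph{The graphs $\mathsf A_k$ and $\mathsf B_m$.} Take $s_1=x$. Then $U$ consists of $u'$, with source $\omega-\sigma$, and a path on $j$ vertices starting at $u$, with source $\omega+\sigma$ at $u$. So $p=p'=\kappa_1+\kappa_j$ and $r=\kappa_j-\kappa_1$, and therefore
\[
\Big(\frac1q-p\Big)^2-r^2=\Big(\frac1q-2\kappa_1\Big)\Big(\frac1q-2\kappa_j\Big),\qquad\frac1q-2\kappa_1=\frac{1-q}{q(1+q)}.
\]

For $\mathsf A_k$ we have $j=2$, and the tail $x,z_1,\dots,z_k$ has $n=k+1$. Put $\tau=(1+q)(1+q+q^2)$. By \eqref{eq:ids}, $\frac1q-p=\frac{g_2}{q\tau}$, and $\frac1q-2\kappa_2=\frac{1-q-q^2}{q(1+q+q^2)}$ because $1-2q+q^3=(1-q)(1-q-q^2)$. So \eqref{eq:Delta} gives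
\[
\Delta=\frac{1-q}{q^2\tau(1-q^{k+1})}\Big[(1-q-q^2)(1-q^{k+1})+q^{k+1}g_2\Big],
\]
and the bracket is $1-q-q^2+q^{k+1}(q-q^3)=a_k$. On $(0,1/\varphi]$ we have $a_k=(1-q-q^2)+q^{k+2}(1-q^2)>0$. On $[q(\alpha_2),1)$ we have $g_2\le0$ and $1-q-q^2<0$, so the bracket is negative. Hence $a_k$ has a root in $(0,1)$, and all such roots lie in $(1/\varphi,q(\alpha_2))$, where $g_2>0$. By \eqref{eq:crit}, every such root $q$ satisfies $\mu(q)=\|\mathsf A_k\|$. So the root is unique, the sign pattern follows by continuity, and $\|\mathsf A_k\|=\gamma_k$.

For $\mathsf B_m$ we have $j=m+1$ and $n=1$, so the last fraction in \eqref{eq:Delta} is $1$. By \eqref{eq:ids}, $\Delta=b_m/\big(q^2(1+q)(1-q^{m+2})\big)$ with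
\[
b_m=(1-q)(1-2q+q^{m+2})+q(1-q-q^2+q^{m+3})=(1-q)^2-q^3+q^{m+2}(1-q+q^2).
\]
At $q=1/\varphi$ we have $1-q=q^2$, so $(1-q)^2-q^3=-q^3(1-q)=-q^5$ and $1-q+q^2=2q^2$. Thus $b_m=q^5(2q^{m-1}-1)$, which is negative for $m\ge3$ since $2/\varphi^2<1$; so $\|\mathsf B_m\|>\lambda^*$. For $m=2$,
\[
b_2=1-2q+q^2-q^3+q^4-q^5+q^6=(1-q)(1-q-q^3-q^5),
\]
and
\begin{equation}\label{eq:g5}
(1+q)(1-q-q^3-q^5)=g_5 .
\end{equation}
So $\Delta=0$ at $q=q(\alpha_5)$, where $\frac1q-p$ has the sign of $g_3=g_5+q^5+q^6>0$. Hence $\|\mathsf B_2\|=\alpha_5$.

\emph{The graphs $\mathsf C_m$.} Take the tail $y_2,\dots,y_m$, so $n=m-1$, and $U$ the path $u',x,u,y_1$. After switching at $u'$ this path is positive, with $b=(-1,0,1,0)$ and $b'=(0,1,0,-1)$. By \eqref{eq:green},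
\begin{gather*}
tp=tp'=\frac{d_3+d_1d_2-2d_1}{d_4}=\frac{\mu(2\nu-5)}{d_4},\qquad tr=\frac{-d_2+1+d_1^2-d_2}{d_4}=\frac{3-\nu}{d_4}.
\end{gather*}
With $E=1+q+q^2+q^3+q^4$ we have $d_4=E/q^2$, $2\nu-5=(2-q+2q^2)/q$, $3-\nu=-(1-q+q^2)/q$, and $\mu/t=(1+q)/q$. So $p=(1+q)(2-q+2q^2)/E=(2+q+q^2+2q^3)/E$, and
\[
\frac1q-p=\frac{1-q-q^4}{qE},\qquad r^2=\frac{q(1-q+q^2)^2}{E^2}.
\]
Now $(1-q-q^4)^2=1-2q+q^2-2q^4+2q^5+q^8$ and $q^3(1-q+q^2)^2=q^3-2q^4+3q^5-2q^6+q^7$. The difference is
\[
1-2q+q^2-q^3-q^5+2q^6-q^7+q^8=(1-q^5)\big((1-q)^2-q^3\big),
\]
and $1-q^5=(1-q)E$. By \eqref{eq:Delta},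
\[
\Delta=\frac{1-q}{q^2E(1-q^{m-1})}\Big[\big((1-q)^2-q^3\big)(1-q^{m-1})+q^{m-1}(1-q-q^4)\Big].
\]
Since $(1-q-q^4)-\big((1-q)^2-q^3\big)=q(1-q)(1+q^2)$, the bracket equals
\[
c_m=(1-q)^2-q^3+q^m(1-q)(1+q^2).
\]
At $q=1/\varphi$ this is $q^5\big(q^{m-3}(1+q^2)-1\big)$. For $m\ge4$ it is negative, as $q+q^3<q+q^2=1$, so $\|\mathsf C_m\|>\lambda^*$.

For $m=2$, $c_2=1-2q+2q^2-2q^3+q^4-q^5=(1-q+q^2)(1-q-q^3)$, and $(1+q)(1-q-q^3)=g_3$. At $q=q(\alpha_3)$ we thus have $\Delta=0$ and $1-q-q^4=q^3-q^4>0$, so $\|\mathsf C_2\|=\alpha_3$.

For $m=3$, $c_3=(1-q)^2-q^4(1-q+q^2)$ is the polynomial of the introduction. It is strictly decreasing on $[0,1]$, because $(1-q)^2$ decreases and $q^4-q^5+q^6$ has derivative $q^3(4-5q+6q^2)>0$ for $q>0$ (the quadratic has negative discriminant). Its values at $0$, $1/\varphi$, $1$ are $1$, $\varphi^{-7}$, $-1$, so it has one root in $(0,1)$, which exceeds $1/\varphi$. At the root, $(1-q)^2=q^4(1-q+q^2)>q^4q^2>q^8$, so $1-q-q^4>0$. Hence $\|\mathsf C_3\|=\varepsilon$.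

\emph{The graphs $\mathsf D$ and $\mathsf D'$.} Take the tail $x$, $n=1$; note $\frac1{q\kappa_1}=\mu/t$. For $\mathsf D$, $U$ consists of $u'$, $z$, and the path $u,y_1,y_2$, which after switching at $y_2$ is positive with source vector $(\omega+\sigma,0,-\sigma)$. The left side of \eqref{eq:form} is
\[
\frac{(\omega-\sigma)^2}\mu+\frac{\sigma^2}\mu+\frac{(\nu-1)(\omega+\sigma)^2+(\nu-1)\sigma^2-2(\omega+\sigma)\sigma}{\mu(\nu-2)}.
\]
The coefficient of $\omega\sigma$ is $-\frac2\mu+\frac{2(\nu-2)}{\mu(\nu-2)}=0$, that of $\sigma^2$ is $\frac2\mu+\frac{2(\nu-2)}{\mu(\nu-2)}=\frac4\mu$, and $p=\kappa_1+\kappa_3$. For $\mathsf D'$, $U$ consists of $u'$ and the path $u,y_1,y_2,v,z$, which after switching at $y_2$ and $v$ is positive with source vector $(\omega+\sigma,0,-\sigma,0,\sigma)$. By \eqref{eq:green},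
\begin{gather*}
tr=-\frac1\mu+\frac{d_4-d_2+1}{d_5}=-\frac1\mu+\frac{\nu^2-4\nu+3}{d_5}=0,\\
tp'=\frac1\mu+\frac{2d_4+d_2^2-4d_2+2}{d_5}=\frac1\mu+\frac{3\nu^2-12\nu+9}{d_5}=\frac4\mu,
\end{gather*}
and $p=\kappa_1+\kappa_5$. In both cases $\Theta=(\frac1q-\kappa_1-\kappa_j)\omega^2+\frac1t(\mu-\frac4\mu)\sigma^2$, with $j=3$ or $5$ and $\mu-\frac4\mu>0$. At $q=q(\alpha_j)$ the first coefficient vanishes by \eqref{eq:ids}, so Lemma~\ref{lem:schur}(b) applies with $\sigma=0$.
\end{proof}

\begin{corollary}\label{cor:ends}
A one-ray graph $G$ with $\|G\|<\lambda^*$ that does not split is, up to switching, a ray or $\mathsf T_1$, or has $\|G\|\in\Lambda$.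
\end{corollary}

\begin{proof}
Combine Propositions~\ref{prop:class} and~\ref{prop:norms}.
\end{proof}

\section{Large graphs below $\lambda^*$}\label{sec:large}

Fix $\lambda$ with $2\le\lambda<\lambda^*$. A finite signed graph $F$ is \emph{admissible} if it is connected, all its proper induced subgraphs have radius at most $\lambda$, it has no decoupling pair, and $\rho(F)>2$. The goal of this section is the following statement.

\begin{proposition}\label{prop:limit}
Every sequence of admissible graphs with orders tending to infinity has a subsequence $F_1,F_2,\dots$ such that $\lim\rho(F_n)$ exists, belongs to $\Lambda$, and is at most $\lambda$.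
\end{proposition}

The condition $\rho(F)>2$ cannot be dropped: paths on at least four vertices satisfy the other three conditions, since no two of their vertices have the same neighbors, and their radii tend to $2\notin\Lambda$.

A finite graph contains no ray, but a long geodesic serves as well. The infinite graphs $T(1,\infty,\infty)$, $T(1,1,1,\infty)$, the lollipops on a triangle of either sign, and the lollipop on a positive square have norm at least $\lambda^*>\lambda$ by Lemma~\ref{lem:obs}. So there is $R\ge2$ such that their truncations, in which each ray is cut to $R$ vertices, have radius greater than $\lambda$. This is where $\lambda<\lambda^*$ is used. These \emph{excluded truncations} have at most $2R+4$ vertices. We call an admissible graph \emph{large} if it has more than $2R+4$ vertices; a large graph contains no excluded truncation, even up to switching, as an induced subgraph.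

\subsection{The middle of a geodesic}

\begin{lemma}\label{lem:middle}
Let $p_0\dots p_\ell$ be a geodesic in a large admissible graph, and let $v$ be a vertex off the geodesic with $v\sim p_j$, where $R+2\le j\le\ell-R-2$. Then the neighbors of $v$ on the geodesic are $p_i,p_{i+2}$ for some $i\in\{j-2,j\}$, and the square $p_i\,p_{i+1}\,p_{i+2}\,v$ is negative.
\end{lemma}

\begin{proof}
Let $N=\{k:v\sim p_k\}$. Two neighbors of $v$ are at distance at most $2$, so any two elements of $N$ differ by at most $2$, and $N\subset[j-2,j+2]$. Suppose $N$ contains two consecutive integers, and let $i\le j+1$ be largest with $i,i+1\in N$. Then $i+2\notin N$ by maximality, and no integer $\ge i+3$ is in $N$. So the triangle $v\,p_i\,p_{i+1}$ and $p_{i+2},\dots,p_{i+1+R}$ induce an excluded truncation; the indices are available since $i+1+R\le j+R+2\le\ell$. If $N=\{j\}$, then $v$ and $p_{j-R},\dots,p_{j+R}$ induce $T(1,R,R)$, which is excluded. Hence $N=\{i,i+2\}$ with $i\in\{j-2,j\}$. If the square were positive, it would induce an excluded truncation with $p_{i+3},\dots,p_{i+2+R}$, where $i+2+R\le j+2+R\le\ell$.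
\end{proof}

So a neighbor of the middle part is a twin of a vertex of the geodesic: it can replace that vertex and give another geodesic, to which Lemma~\ref{lem:middle} applies again. This shows that the middle part with its twins is a strip with no further neighbors. For a geodesic $P=p_0\dots p_\ell$ and $R+1\le j\le\ell-R-1$, define the \emph{column}
\[
V_j=V_j(P)=\{p_j\}\cup\{v\notin P:\ N(v)\cap P=\{p_{j-1},p_{j+1}\}\},
\]
where $N(v)$ is the set of neighbors of $v$. The columns are pairwise disjoint.

\begin{lemma}\label{lem:columns}
Let $P=p_0\dots p_\ell$ be a geodesic in a large admissible graph.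
\begin{itemize}
\item[(a)] For $R+1\le j\le\ell-R-1$, $|V_j|\le2$ and $V_j$ contains no edge.
\item[(b)] For $R+1\le j\le\ell-R-4$, every vertex of $V_j$ is adjacent to every vertex of $V_{j+1}$.
\item[(c)] For $R+4\le j\le\ell-R-4$, all neighbors of vertices of $V_j$ lie in $V_{j-1}\cup V_{j+1}$.
\item[(d)] For $R+4\le j\le\ell-R-4$, if $V_j=\{p_j,v\}$ with $v\neq p_j$, there is $\epsilon\in\{\pm1\}$ with $A_{vx}=\epsilon A_{p_jx}$ for all $x\in V_{j-1}$ and $A_{vy}=-\epsilon A_{p_jy}$ for all $y\in V_{j+1}$.
\item[(e)] For $R+4\le j\le\ell-R-4$, the blocks $V_{j-1}\times V_j$ and $V_j\times V_{j+1}$ of $A$ are $\xi\eta^T$ and $\xi'\eta'^T$ with $\pm1$ vectors, and $\eta\perp\xi'$ if $|V_j|=2$.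
\end{itemize}
\end{lemma}

\begin{proof}
For $v\in V_j$, let $P_v$ be $P$ with $p_j$ replaced by $v$; it is a geodesic.

(a) By definition $p_j\not\sim v$ for $v\in V_j$. Suppose $v,v'\in V_j\setminus\{p_j\}$ are distinct, and consider the path $p_{j+2}\dots p_{j+1+R}$ attached at $p_{j+1}$. If $v\sim v'$, it forms a truncated lollipop with the triangle $v\,v'\,p_{j+1}$; if not, it forms $T(1,1,1,R)$ with center $p_{j+1}$ and leaves $p_j,v,v'$. Both are excluded.

(b) If one of the two vertices is on $P$, this holds by definition. Let $v\in V_j$ and $v'\in V_{j+1}$ be off $P$. Then $v'\notin P_v$, $v'\sim p_{j+2}$, and $v'\not\sim p_{j+4}$. Lemma~\ref{lem:middle} for $P_v$ at the index $j+2\in[R+2,\ell-R-2]$ gives $v'\sim v$.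

(c) For $p_j$ this is Lemma~\ref{lem:middle}. Let $v\in V_j$ be off $P$ and $x\sim v$. If $x\in P$, then $x=p_{j\pm1}$. Otherwise $x\notin P_v$, and Lemma~\ref{lem:middle} for $P_v$ at $j$ shows that $N(x)\cap P_v$ is $\{v,p_{j+2}\}$ or $\{p_{j-2},v\}$. In the first case $x\sim p_{j+2}$ and $x\not\sim p_{j+4}$, so Lemma~\ref{lem:middle} for $P$ at $j+2$ gives $N(x)\cap P=\{p_j,p_{j+2}\}$, that is, $x\in V_{j+1}$. In the second case $x\sim p_{j-2}$ and $x\not\sim p_{j-4}$, and the lemma at $j-2\ge R+2$ gives $x\in V_{j-1}$.

(d) Let $x\in V_{j-1}$, $y\in V_{j+1}$. Since $x\sim p_{j-2},p_j$ and $y\sim p_j,p_{j+2}$, replacing $p_{j-1},p_{j+1}$ by $x,y$ gives a walk of length $\ell$ from $p_0$ to $p_\ell$, hence a geodesic. It avoids $v$, and $v\sim x,y$ by (b). Lemma~\ref{lem:middle} at $j+1$ shows that the square $x\,p_j\,y\,v$ is negative: $(A_{vx}A_{p_jx})(A_{vy}A_{p_jy})=-1$ for all such $x,y$. So the first factor is a constant $\epsilon$ and the second is $-\epsilon$.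

(e) By (b) all entries of the blocks are $\pm1$. If $|V_j|=1$, the blocks are a single column and a single row. If $|V_j|=2$, then by (d) we may take $\eta=(1,\epsilon)$, $\xi'=(1,-\epsilon)$, $\xi=(A_{p_jx})_x$, and $\eta'=(A_{p_jy})_y$.
\end{proof}

\subsection{A long path with two bounded ends}

The strip around the middle of a longest geodesic either separates the rest of the graph into two sides or does not. In the second case the graph closes up into a cyclic strip, which $\rho>2$ forbids. In the first case a column of size $2$ is a decoupling pair.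

\begin{lemma}\label{lem:shape}
Let $F$ be admissible of diameter $\ell\ge6R+23$, let $P=p_0\dots p_\ell$ be a geodesic, and put $a=R+4$, $b=\ell-R-4$. Then $V(F)=W_1\sqcup\{p_a,\dots,p_b\}\sqcup W_2$, where every edge leaving $W_1$ goes to $p_a$, every edge leaving $W_2$ goes to $p_b$, and all vertices of $W_1$ (of $W_2$) are within distance $R+4$ of $p_a$ (of $p_b$).
\end{lemma}

\begin{proof}
The graph $F$ is large. Let $S=\bigcup_{a\le j\le b}V_j$ and $W=V(F)\setminus S\supset V_{a-1}\cup V_{b+1}$. By Lemma~\ref{lem:columns}(c), edges inside $S$ join consecutive columns, and edges between $S$ and $W$ join $V_a$ to $V_{a-1}$ or $V_b$ to $V_{b+1}$.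

\emph{Step 1: no path in $F[W]$ joins $V_{a-1}$ to $V_{b+1}$.} Suppose there is one. We know nothing about $W$, so we look for a long cycle that is locally a geodesic everywhere and apply Lemma~\ref{lem:columns} all around it. Let $m=\lfloor\frac{a+b}2\rfloor$ and mark the edges between $V_m$ and $V_{m+1}$. Call a closed walk \emph{odd} if it uses marked edges an odd number of times. The given path closed up by $p_b,p_{b-1},\dots,p_a$ uses one marked edge, so odd closed walks exist. Let $Z$ be a shortest one, of length $K$.

$Z$ is a cycle: a repeated vertex would split $Z$ into two shorter closed walks, one of them odd, and a closed walk of length $2$ uses one edge twice and is not odd.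

$Z$ is isometric, that is, distances along $Z$ equal distances in $F$. Otherwise there are $x,y\in Z$ joined by a path $Q$ shorter than both arcs of $Z$ between them. Each arc forms with $Q$ a closed walk shorter than $Z$, and the two numbers of marked edges have odd sum, so one of these walks is odd. In particular $Z$ is an induced cycle.

$Z$ is long. Along a closed walk inside $S$ the column index changes by $\pm1$ at each step, so it passes between $m$ and $m+1$ an even number of times. Hence $Z$ contains a vertex of $W$, and it contains a vertex of $V_m$, on a marked edge. A walk from $V_m$ to $W$ must reach $V_a$ or $V_b$ before it leaves $S$, so its length is at least $\min(m-a,b-m)+1\ge\frac{b-a+1}2$. Thus $K\ge b-a+1=\ell-2R-7\ge4R+16$.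

Write $Z=z_0\dots z_{K-1}$ with indices modulo $K$, put $\ell'=\lfloor K/2\rfloor\ge2R+8$, and let
\[
Z_i=\{z_i\}\cup\{v\notin Z:\ N(v)\cap Z=\{z_{i-1},z_{i+1}\}\}.
\]
These sets are pairwise disjoint, as $\{i-1,i+1\}$ determines $i$ when $K\ge5$. Every arc $P'=z_s\dots z_{s+\ell'}$ is a geodesic of $F$. We claim that $V_k(P')=Z_{s+k}$ for $R+1\le k\le\ell'-R-1$. The inclusion $\supset$ holds by the definitions. Let $v\in V_k(P')$, $v\ne z_{s+k}$. Then $v\notin P'$ and $v\sim z_{s+k-1}$. This is an inner vertex of $P'$ and $Z$ is induced, so its neighbors on $Z$ lie on $P'$; hence $v\notin Z$. A neighbor of $v$ on $Z$ is within distance $2$ of $z_{s+k-1}$ in $F$, hence along $Z$, so it is among $z_{s+k-3},\dots,z_{s+k+1}$, which lie on $P'$ because $3\le k<\ell'$. Therefore $N(v)\cap Z=N(v)\cap P'$, and $v\in Z_{s+k}$.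

Given $i$, apply this with $k=R+4\le\ell'-R-4$ and $s=i-k$: the columns $k-1,k,k+1$ of $P'$ are $Z_{i-1},Z_i,Z_{i+1}$. By Lemma~\ref{lem:columns}(a), (c), (e), $|Z_i|\le2$, all neighbors of $Z_i$ lie in $Z_{i-1}\cup Z_{i+1}$, and the two blocks at $Z_i$ are as in Definition~\ref{def:strip}. The union of the $Z_i$ is closed under taking neighbors and $F$ is connected, so $F$ is a strip indexed by $\mathbb Z/K$. Then $\rho(F)\le2$ by Lemma~\ref{lem:strip}, contrary to admissibility.

\emph{Step 2: the two sides.} Let $W_1$ be the union of the components of $F[W]$ that meet $V_{a-1}$, and $W_2=W\setminus W_1$. By Step 1, $V_{a-1}\subset W_1$ and $V_{b+1}\subset W_2$. There are no edges between $W_1$ and $W_2$, so edges leaving $W_1$ go to $V_a$ and edges leaving $W_2$ go to $V_b$. The paths $p_0\dots p_{a-1}$ and $p_{b+1}\dots p_\ell$ lie in $W$, so $p_0\in W_1$ and $p_\ell\in W_2$.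

Suppose $|V_j|=2$ for some $a\le j\le b$. Let $X=W_1\cup\bigcup_{a\le i<j}V_i$ and $Y=W_2\cup\bigcup_{j<i\le b}V_i$. These sets are nonempty, there is no edge between them, the two vertices of $V_j$ are nonadjacent, and their neighbors lie in $V_{j-1}\subset X$ and $V_{j+1}\subset Y$. By Lemma~\ref{lem:columns}(d), $V_j$ is a decoupling pair, contrary to admissibility. So $S=\{p_a,\dots,p_b\}$.

For $x\in W_1$, every path from $x$ to $p_\ell$ passes through $p_a$, so $d(x,p_a)+(\ell-a)=d(x,p_\ell)\le\ell$, the diameter, and $d(x,p_a)\le a=R+4$. For $x\in W_2$, in the same way $d(x,p_b)+b=d(x,p_0)\le\ell$ gives $d(x,p_b)\le R+4$.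
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:limit}]
By \eqref{eq:degree} all degrees are at most $5$, so the diameters tend to infinity, and Lemma~\ref{lem:shape} applies to all but finitely many members. The sets $W_1,W_2$ lie in balls of radius $R+4$, so their sizes are bounded in terms of $\lambda$. Let $H_1=F[W_1\cup\{p_a\}]$ with root $p_a$ and $H_2=F[W_2\cup\{p_b\}]$ with root $p_b$. There are finitely many possible pairs of rooted signed graphs, so along a subsequence $F_1,F_2,\dots$ the pair $(H_1,H_2)$ is constant. Each edge of $p_a\dots p_b$ is a bridge, and switching at one side of it changes the sign of that edge only. So we may assume that $F_n$ consists of $H_1$ and $H_2$ with roots joined by an all-positive path on $N_n\to\infty$ vertices.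

Let $G_i$ be obtained from $H_i$ by attaching a positive ray at the root. Since $F_n$ is connected and edges leave $W_i$ only to the root, $H_i$ is connected, and $G_i$ is a one-ray graph with $\Omega=W_i$ and $r_0$ the root. Every finite induced subgraph of $G_i$ is a proper induced subgraph of $F_n$ for large $n$. Hence $\|G_i\|\le\lambda<\lambda^*$ and $\liminf\rho(F_n)\ge\|G_i\|$. Deleting an edge of the long path leaves a truncation of $G_1$ and a truncation of $G_2$, so with $\theta=\max(\|G_1\|,\|G_2\|)$ Lemma~\ref{lem:cut} gives $\rho(F_n)\le\theta+\frac2{N_n-1}$. Thus $\rho(F_n)\to\theta\le\lambda$.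

Neither $G_i$ splits. Otherwise let $u,u',X,Y,\epsilon$ be a decoupling pair with $\{u,u'\}\cup Y\subset W_i$, and let $X'=V(F_n)\setminus(\{u,u'\}\cup Y)$, which contains the root. Vertices of $W_i$ have the same neighbors, with the same signs, in $F_n$ as in $G_i$, and those neighbors that lie in $X'$ lie in $X$. So $u,u',X',Y,\epsilon$ is a decoupling pair of $F_n$, which is impossible.

By Corollary~\ref{cor:ends}, each $G_i$ is a ray or $\mathsf T_1$, of norm $2$, or has norm in $\Lambda\subset(2,\infty)$. If both are of the first kind, then $F_n$ is a path, possibly with a fork at one or both ends, and $\rho(F_n)\le2$ by Lemma~\ref{lem:strip}, contrary to admissibility. So at least one norm is in $\Lambda$, and $\theta\in\Lambda$.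
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{lemma}\label{lem:above}
If $\lambda\in\Lambda$ or $\lambda\ge\lambda^*$, then for every $\delta>0$ some signed graph has spectral radius in $(\lambda,\lambda+\delta)$.
\end{lemma}

\begin{proof}
If $\lambda\in\Lambda$, then by Proposition~\ref{prop:norms} it is the norm of one of $\mathsf T_m$, $\mathsf A_k$, $\mathsf C_3$, and Lemma~\ref{lem:double} applies. If $\lambda\ge\lambda^*$, apply Theorem~\ref{thm:shearer} to $\theta=\lambda+\delta/2$ and give all edges the sign $+$; the radii converge to $\theta$, so they eventually lie in $(\lambda,\lambda+\delta)$.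
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\lambda\in\Lambda$ or $\lambda\ge\lambda^*$, the list is infinite by Lemmas~\ref{lem:gap} and~\ref{lem:above}. Let $\lambda<\lambda^*$, $\lambda\notin\Lambda$.

If $\lambda<0$, then $\mathcal S(\lambda)$ is empty and the one-vertex graph is the only minimal forbidden subgraph. (If the graph with no vertices is admitted, the list still has one member: this graph or the one-vertex graph, depending on the convention.) For $\lambda\ge0$, a minimal forbidden subgraph $F$ is connected, since otherwise one of its components would be a proper induced subgraph of radius $\rho(F)>\lambda$.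

Let $0\le\lambda<2$. Degrees in $F$ are at most $5$ by \eqref{eq:degree}. A geodesic with $k+1$ vertices contains a path on $k$ vertices, which is a proper induced subgraph of $F$, so $2\cos\frac\pi{k+1}\le\lambda<2$. This bounds $k$, hence the diameter, hence the order of $F$.

Let $2\le\lambda<\lambda^*$. Then $\rho(F)>\lambda\ge2$, and $F$ has no decoupling pair by Lemma~\ref{lem:decouple}, so $F$ is admissible. If the list were infinite, the orders would be unbounded, and Proposition~\ref{prop:limit} would give members $F_n$ with $\lim\rho(F_n)\in\Lambda$ and $\lim\rho(F_n)\le\lambda$. As $\rho(F_n)>\lambda$, the limit is $\lambda$, so $\lambda\in\Lambda$, a contradiction.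
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}]
(a) One direction is Lemma~\ref{lem:gap}. If the list is infinite, then $\lambda\in\Lambda$ or $\lambda\ge\lambda^*$ by Theorem~\ref{thm:main}, and by Lemma~\ref{lem:above} no $\delta$ exists.

(b) The number $2$ is the limit of the radii of paths, and the points of $\Lambda\cup[\lambda^*,\infty)$ are limit points by Lemma~\ref{lem:above}. Conversely, let $\theta_n$ be distinct radii converging to $\theta<\lambda^*$. Choose $\lambda\ge2$ with $\theta<\lambda<\lambda^*$; we may assume $\theta_n\le\lambda$ for all $n$. Let $K_n$ be a signed graph with $\rho(K_n)=\theta_n$ and as few vertices as possible. No proper induced subgraph of $K_n$ has radius $\theta_n$, so $K_n$ is connected and, by Lemma~\ref{lem:decouple}, has no decoupling pair. The $K_n$ are distinct, so their orders tend to infinity. If $\theta_n>2$ for infinitely many $n$, these $K_n$ are admissible for $\lambda$, and $\theta\in\Lambda$ by Proposition~\ref{prop:limit}. Otherwise $\theta\le2$. Degrees in $K_n$ are at most $\lambda^2$, so $K_n$ contains geodesics of lengths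 tending to infinity, and $\theta\ge2$. Hence $\theta=2$.

(c) The chain follows from $\alpha_2>2$ and
\[
\alpha_{k+1}<\gamma_k<\alpha_{k+2}\ \ (k\ge1),\qquad\alpha_2<\gamma_0<\gamma_1,\qquad\gamma_3<\varepsilon<\alpha_5,\qquad\alpha_m\to\lambda^*.
\]
Since $\mu(q)$ is decreasing, the sign patterns in Proposition~\ref{prop:norms} say that $\mu(q)>\alpha_m$, $\mu(q)>\gamma_k$, $\mu(q)>\varepsilon$ hold exactly when $g_m(q)$, $a_k(q)$, $c_3(q)$, respectively, is positive, and the reverse inequalities hold exactly when it is negative.

At $q=q(\gamma_k)$ we have $1-q-q^2=-q^{k+2}(1-q^2)$, so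
\[
(1-q)g_{k+1}=q^{k+2}(q+q^2-1),\qquad(1-q)g_{k+2}=q^{k+2}(2q^2-1).
\]
The first is positive as $q>1/\varphi$, so $\gamma_k>\alpha_{k+1}$ for $k\ge1$. For the second we compare $q(\gamma_k)$ with $1/\sqrt2$. Since $a_0=1-q-q^4$ has $a_0(1/\sqrt2)=\frac34-\frac1{\sqrt2}>0$, we get $q(\gamma_0)>1/\sqrt2$ and $\gamma_0>\alpha_2$. On $(0,1)$ we have $a_{k+1}-a_k=-q^{k+2}(1-q)(1-q^2)<0$. Hence $a_1<0$ at $q(\gamma_0)$, which gives $\gamma_0<\gamma_1$; and $a_k(1/\sqrt2)\le a_1(1/\sqrt2)=\frac12-\frac3{4\sqrt2}<0$ for $k\ge1$, which gives $q(\gamma_k)<1/\sqrt2$ and $\gamma_k<\alpha_{k+2}$.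

To place $\varepsilon$, use $c_3=(1-q)^2-q^4(1-q+q^2)$. At $q=0.64$ we have $(1-q)^2=0.1296$ and $q^4(1-q+q^2)=0.16777216\cdot0.7696<0.1292$, so $c_3>0$. Also $q^3=0.262144$ and $q^5>0.107$, so $1-q-q^3-q^5<0.36-0.262-0.107<0$, and $g_5<0$ by \eqref{eq:g5}. Hence $\varepsilon<\mu(0.64)<\alpha_5$. At $q=0.644$ we have $q^2=0.414736$, $0.1720<q^4<0.1721$, $0.1107<q^5<0.1109$, and $q^7=q^5q^2<0.0461$. So
\[
a_3=1-q-q^2+q^5-q^7>0.3560-0.4148+0.1107-0.0461>0,
\]
while $(1-q)^2<0.1268$ and $q^4(1-q+q^2)>0.1720\cdot0.7707>0.1325$, so $c_3<0$. Hence $\gamma_3<\mu(0.644)<\varepsilon$.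

Finally, the numbers $q_m=q(\alpha_m)$ decrease and satisfy $0<q_m^2+q_m-1=q_m^{m+2}\le q_2^{m+2}\to0$, so $q_m\to1/\varphi$ and $\alpha_m\to\lambda^*$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DP} Dufresnoy and Pisot, Ann. Sci. \'Ecole Norm. Sup. 72 (1955), 69--92.

\bibitem{Jiang} Zilin Jiang, \emph{On symmetric hollow integer matrices with eigenvalues bounded from below}, arXiv:2408.16860 (2024).

\bibitem{Shearer} J. B. Shearer, \emph{On the distribution of the maximum eigenvalue of graphs}, Linear Algebra Appl. 114/115 (1989), 17--20.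

\end{thebibliography}
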